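
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Divergent correlation sums of the Minkowski question mark function at $\beta=1\pm\frac j5$}


\begin{abstract}
Let $\mu$ be the probability measure on $[0,1]$ whose distribution function is the Minkowski question mark function, and let $S_N(\beta)$ be the sum, over the cells $I$ of the grid $\frac1N\mathbb Z\cap[0,1]$, of $\mu(I)\,\mu(\beta-I)$. A conjecture of Alkauskas says that $N\,S_N(\beta)$ has a finite limit for every $\beta\in[0,2]\setminus\{1\}$, and that this limit is continuous in $\beta$ away from $1$. We disprove it: at the eight points $\beta=1\pm\frac j5$, $1\le j\le4$, there are $c,\varepsilon>0$ with $N\,S_N(\beta)\ge c\,N^{\varepsilon}$ for all large $N$. The reason is that translation by $\frac j5$ acts on Stern--Brocot words through a finite list of matrix identities. Along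 these identities a suitable family of positive quadratic forms grows exponentially.
\end{abstract}

\section{The question and the answer}

The Minkowski question mark function $?:[0,1]\to[0,1]$ is the continuous, strictly increasing function with $?(0)=0$, $?(1)=1$ and
\begin{equation}\label{eq:mediant}
?\Big(\frac{p+p'}{q+q'}\Big)=\frac12\Big(?\Big(\frac pq\Big)+?\Big(\frac{p'}{q'}\Big)\Big)
\end{equation}
for all Farey neighbors $\frac pq<\frac{p'}{q'}$ in $[0,1]$, that is, fractions in lowest terms with $p'q-pq'=1$. Equivalently, in terms of continued fractions, $?(0)=0$ and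
\[
?(x)=2^{1-a_1}-2^{1-a_1-a_2}+2^{1-a_1-a_2-a_3}-\cdots,\qquad x=[0;a_1,a_2,a_3,\dots]\in(0,1],
\]
a finite sum when $x$ is rational. We extend $?$ to $\mathbb R$ by $0$ on $(-\infty,0]$ and by $1$ on $[1,\infty)$. For $\beta\in[0,2]$ and $N\ge1$ put
\[
S_N(\beta)=\sum_{i=0}^{N-1}\Big[?\Big(\frac{i+1}N\Big)-?\Big(\frac iN\Big)\Big]\cdot\Big[?\Big(\beta-\frac iN\Big)-?\Big(\beta-\frac{i+1}N\Big)\Big].
\]

\begin{conjecture}[Alkauskas \cite{Alk}]
For every $\beta\in[0,2]\setminus\{1\}$ the limit $h(\beta)=\lim_{N\to\infty}N\,S_N(\beta)$ exists and is finite. The function $h$ is continuous on $[0,1)\cup(1,2]$, it tends to $+\infty$ as $\beta\to1^-$ and as $\beta\to1^+$, and $\int_0^2h(\beta)\,d\beta<\infty$.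
\end{conjecture}

\paragraph{What the sum measures.}
Let $\mu$ be the atomless probability measure with distribution function $?$, and let $\xi,\eta$ be independent random variables with law $\mu$. With $I_i=[\frac iN,\frac{i+1}N]$ we have
\begin{equation}\label{eq:prob}
S_N(\beta)=\sum_{i=0}^{N-1}\mu(I_i)\,\mu(\beta-I_i)=(\mu\times\mu)\Big(\bigcup_{i=0}^{N-1}I_i\times(\beta-I_i)\Big),
\end{equation}
because $\mu$ has no atoms and the products overlap only in boundary points. The set on the right lies in the strip $|x+y-\beta|\le\frac1N$. If $\mu$ had a density $\rho$ that is continuous on $[0,1]$ and zero outside, then $N\,S_N(\beta)$ would be, up to a vanishing error, a Riemann sum for $\int\rho(x)\rho(\beta-x)\,dx$, the density of $\xi+\eta$ at $\beta$. So, roughly, the conjecture says that, although $\mu$ itself is irregular, $\xi+\eta$ behaves near every $\beta\neq1$ as if it had a continuous density $h$.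

At the endpoints the limit is trivially $0$, since $S_N(0)=S_N(2)=0$. The point $\beta=1$ has to be excluded for a clear reason. The rule \eqref{eq:mediant} is symmetric under $x\mapsto1-x$, so $\mu$ is symmetric, and $S_N(1)=\sum_i\mu(I_i)^2$ is a sum of squares, which is large when $\mu$ is concentrated; we show in Section~\ref{sec:warm} that $N\,S_N(1)\to\infty$. For $\beta=1\pm t$ with $t\ne0$ the sum correlates $\mu$ with its translate by $t$. One would guess that the places where $\mu$ is concentrated are unrelated to their translates, and that the correlation is tame. For some rational $t$ this guess is wrong.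

\begin{theorem}\label{thm:main}
Let $\beta=1\pm\frac j5$ with $j\in\{1,2,3,4\}$. There are $c,\varepsilon>0$ such that
\[
S_N(\beta)\ \ge\ c\,N^{-1+\varepsilon}\qquad\text{for all large }N.
\]
Hence $N\,S_N(\beta)\to+\infty$.
\end{theorem}

Thus no finite $h(\beta)$ exists at $\beta\in\{\frac15,\frac25,\frac35,\frac45,\frac65,\frac75,\frac85,\frac95\}$, and the conjecture is false, already at $\beta=\frac45$. The divergence does not come from the position of the grid:

\begin{corollary}\label{cor:law}
For each of these $\beta$, with $\varepsilon$ as in Theorem~\ref{thm:main}, there is $c'>0$ such that $\mathbb P(|\xi+\eta-\beta|\le r)\ge c'r^{1-\varepsilon}$ for all small $r>0$. In particular the law of $\xi+\eta$ has no bounded (hence no continuous) density on any neighborhood of any of the eight points.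
\end{corollary}

\begin{proof}[Proof of Corollary~\ref{cor:law} from Theorem~\ref{thm:main}]
By \eqref{eq:prob}, $S_N(\beta)\le\max_i\mu(\beta-I_i)$. This tends to $0$ because $?$ is uniformly continuous, so $\varepsilon<1$. For small $r$ let $N=\lceil1/r\rceil$, so that $\frac1N\le r$ and $N\le 2/r$. Again by \eqref{eq:prob}, $\mathbb P(|\xi+\eta-\beta|\le r)\ge S_N(\beta)\ge cN^{-1+\varepsilon}\ge c\,(2/r)^{-1+\varepsilon}$. A density bounded by $K$ near $\beta$ would give at most $2Kr$, which is smaller than $c'r^{1-\varepsilon}$ for small $r$.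
\end{proof}

\paragraph{The idea.}
The intervals of the Stern--Brocot tree are $J_X$, with $X$ a word in two matrices $L,R$. Those inside $[0,1]$ have $\mu(J_X)=2^{1-|X|}$ and $|J_X|=1/(qq')$, where $(q',q)$ is the bottom row of $X$. Translating $J_X$ by $t=\frac j5$ gives an interval which in general is no longer in the tree. But it lies in a tree interval $J_Y$ and has $\mu$-measure comparable with $\mu(J_Y)$, and the pair (interval, translate) is described by the two words $X,Y$ and one of finitely many integer matrices. Refining $J_X$ changes this data by explicit rules. So the quantity to be estimated, roughly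
\[
N\,S_N(1\pm t)\ \approx\ \sum_{|J_X|\approx1/N}\frac{\mu(J_X)\,\mu(J_X+t)}{|J_X|}\ \approx\ \sum_{|J_X|\approx1/N}2^{-|X|-|Y|}\,qq' ,
\]
is governed by a linear operator on quadratic forms in $(q',q)$, one form for each of the finitely many matrices. We exhibit positive forms that strictly increase under it. Section~\ref{sec:warm} does this for $t=0$, where one form suffices. The general case follows the same plan, with two further points: the forms must be compared with $qq'$, which requires $q'/q$ to stay bounded (Section~\ref{sec:trunc}), and tree intervals must be fitted into grid cells (Section~\ref{sec:grid}).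

\section{Words, intervals and the reduction to translates}

Write $[a,b;c,d]$ for the matrix $\begin{pmatrix}a&b\\c&d\end{pmatrix}$, acting on $[0,\infty]$ by $x\mapsto\frac{ax+b}{cx+d}$ when its entries are nonnegative and its determinant is positive. Let
\[
L=[1,0;1,1],\qquad R=[1,1;0,1].
\]
A word $X$ of length $|X|$ in $L,R$ is identified with the product $X=[p',p;q',q]$, which has determinant $1$. Put
\[
J_X=X[0,\infty]=\Big[\frac pq,\frac{p'}{q'}\Big],\qquad |J_X|=\frac1{qq'}\ \text{ if }q,q'\ge1 .
\]
Since $L[0,\infty]=[0,1]$ and $R[0,\infty]=[1,\infty]$, the intervals $J_{XL}$ and $J_{XR}$ are the left and right parts of $J_X$ cut at $X(1)=\frac{p+p'}{q+q'}$, the mediant. As $J_L=[0,1]$, rule \eqref{eq:mediant} gives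
\begin{equation}\label{eq:mu}
\mu(J_X)=2^{1-|X|}\qquad\text{if $X$ begins with $L$.}
\end{equation}
Two words are \emph{incomparable} if neither is a prefix of the other; their intervals then have disjoint interiors. Appending a letter to $X$ changes its bottom row by
\begin{equation}\label{eq:rows}
(u,v)R=(u,u+v),\qquad(u,v)L=(u+v,v).
\end{equation}
If $X$ begins with $L$, its bottom row is obtained from $(1,1)$ by such steps, so both entries are at least $1$, and every further letter increases the product of the two entries by at least $1$ and at most doubles their sum.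

\paragraph{Reduction.}
By symmetry of \eqref{eq:mediant} and continuity, $?(1-x)=1-?(x)$ on $\mathbb R$. Let $0\le t\le1$. The second bracket in $S_N(1-t)$ equals $?(t+\frac{i+1}N)-?(t+\frac iN)=\mu(I_i+t)$. Likewise $S_N(1+t)=\sum_i\mu(I_i)\mu(I_i-t)$, and the reflection $x\mapsto1-x$, which exchanges $I_i$ and $I_{N-1-i}$, gives $\mu(I_i)=\mu(I_{N-1-i})$ and $\mu(I_i-t)=\mu(I_{N-1-i}+t)$. Hence
\begin{equation}\label{eq:red}
S_N(1+t)=S_N(1-t)=\sum_{i=0}^{N-1}\mu(I_i)\,\mu(I_i+t).
\end{equation}
It remains to bound the right side from below for $t=\frac j5$.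

\section{A model: the case $t=0$}\label{sec:warm}

Here the two intervals coincide and the mechanism can be seen with one quadratic form. This section is an illustration; nothing in it is used in the proof of Theorem~\ref{thm:main}. Consider
\[
A_n=\sum_{X\text{ begins with }L,\ |X|=n+1}\frac{\mu(J_X)^2}{|J_X|}=\sum_{X\text{ begins with }L,\ |X|=n+1}4^{-n}qq' .
\]
For a form $f(u,v)$ define $(Tf)(u,v)=\frac14\big(f(u,u+v)+f(u+v,v)\big)$. By \eqref{eq:rows} and induction $(T^nf)(u,v)=\sum_{|Z|=n}4^{-n}f((u,v)Z)$. Since $L$ has bottom row $(1,1)$, we get $A_n=(T^nQ)(1,1)$ with $Q(u,v)=uv$.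

Let $f_0=2u^2+3uv+2v^2$. Then
\[
Tf_0=\tfrac14\big[(7u^2+7uv+2v^2)+(2u^2+7uv+7v^2)\big]=\tfrac94u^2+\tfrac72uv+\tfrac94v^2\ \ge\ \tfrac98f_0
\]
coefficientwise, because $\frac98f_0=\frac94u^2+\frac{27}8uv+\frac94v^2$. Also $TQ=\frac14(u+v)^2\ge\frac18f_0$. As $T$ preserves coefficientwise inequalities, $T^nQ\ge\frac18\big(\frac98\big)^{n-1}f_0$ for $n\ge1$, so $A_n\ge\frac78\big(\frac98\big)^{n-1}\to\infty$.

This forces $N\,S_N(1)\to\infty$. Indeed, let $\rho_N=N\mu(I_i)$ on $I_i$, so that $\int\rho_N^2=N\sum_i\mu(I_i)^2=N\,S_N(1)$. If this were bounded along a subsequence, a further subsequence of $\rho_N$ would converge weakly in $L^2$ to some $\rho$. Since $\int\varphi\rho_N\to\int\varphi\,d\mu$ for continuous $\varphi$, we would have $d\mu=\rho\,dx$, and Cauchy--Schwarz would give $A_n\le\int\rho^2$ for all $n$, a contradiction.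

Two features change for $t\ne0$. The translate of a tree interval is in general not a tree interval; this is the subject of Section~\ref{sec:states}. And the sum \eqref{eq:red} is no longer a sum of squares, so this compactness argument is unavailable: we must work directly with intervals of length about $\frac1N$.

\section{Translation by $\frac j5$ on words}\label{sec:states}

Translation by $\frac k5$ is the M\"obius map of $U_k=[5,k;0,5]$, so $J_X+\frac j5=U_jX[0,\infty]$. Take $j=1$ and $X=L^2$, so that $J_X=[0,\frac12]$ and $J_X+\frac15=[\frac15,\frac7{10}]$. Then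
\[
U_1L^2=[7,1;10,5]=L\,E,\qquad E=[7,1;3,4],
\]
so the translate is $E[0,\infty]=[\frac14,\frac73]$ placed inside $J_L=[0,1]$ by $L$. Refine once: $ER=[7,8;3,7]=R\,[4,1;3,7]$, hence $U_1L^2R=LR\,[4,1;3,7]$. The translate of $J_{L^2R}=[\frac13,\frac12]$ lies in $J_{LR}=[\frac12,1]$. A letter has been read on the side of $X$, a letter has been emitted on the side of $Y$, and the integer matrix in between has changed.

In general, start from the nonnegative matrix $U_jX$ of determinant $25$. If its top row dominates its bottom row entrywise, a factor $R$ can be split off on the left; if the bottom row dominates, a factor $L$ can be split off. Each such step subtracts one row from the other and lowers the sum of the entries, so the process stops. When neither step is possible, positivity of the determinant leaves only the case $\sigma=[a,b;c,d]$ with $a>c\ge0$ and $d>b\ge0$. Equivalently, $\sigma[0,\infty]=[\frac bd,\frac ac]$ contains $1$ in its interior, and then $J_X+\frac j5$ is not contained in either half of $J_Y$. There are only finitely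 many such matrices, because $25=ad-bc\ge ad-(a-1)(d-1)=a+d-1$. This is where rationality of the translation is used: it makes the matrices integral.

\paragraph{States.}
We need only part of this finite system. Besides $U_1,\dots,U_4$, let
\begin{gather*}
B=[13,1;1,2],\quad C=[9,1;2,3],\quad D=[9,2;1,3],\\
E=[7,1;3,4],\quad F=[7,3;1,4],\quad G=[7,4;6,7].
\end{gather*}
With $P=[0,1;1,0]$ put $M^*=PMP$, so that $[a,b;c,d]^*=[d,c;b,a]$, $L^*=R$, $(MM')^*=M^*M'^*$ and $M^{**}=M$. The \emph{states} are the ten matrices above and the ten starred ones. As $P$ acts by $x\mapsto1/x$, starring replaces the interval $\sigma[0,\infty]$ by the set of reciprocals of its points.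

\paragraph{Transitions.}
Each row of the following table is an identity $\sigma W=Y\sigma'$ with words $W,Y$; the last column is the common value of both sides, obtained by multiplying out either one. The \emph{cost} is $c=|W|+|Y|$.

\begin{center}
\small
\begin{tabular}{l|lll|c|l}
$\sigma$&$W$&$Y$&$\sigma'$&$c$&$\sigma W=Y\sigma'$\\\hline
$U_k$&$R$&$R$&$U_k$&$2$&$[5,k+5;0,5]$\\
$U_1$&$L^2$&$L$&$E$&$3$&$[7,1;10,5]$\\
&$LRL$&$LR^2$&$C$&$6$&$[13,7;15,10]$\\
$U_2$&$L^2$&$L$&$D$&$3$&$[9,2;10,5]$\\
&$LR^2$&$RL^2$&$B^*$&$6$&$[7,16;5,15]$\\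
$U_3$&$LR$&$RL$&$D^*$&$4$&$[8,11;5,10]$\\
&$L^3$&$LR$&$B$&$5$&$[14,3;15,5]$\\
$U_4$&$LR$&$RL$&$E^*$&$4$&$[9,13;5,10]$\\
&$L^2R$&$RL^3$&$C^*$&$7$&$[13,17;10,15]$\\\hline
$B$&$R$&$R^4$&$D$&$5$&$[13,14;1,3]$\\
&$LR$&$R^3$&$U_3^*$&$5$&$[14,15;3,5]$\\
&$L^2R$&$R^2L$&$U_2$&$6$&$[15,16;5,7]$\\
&$L^4R$&$RLR$&$F$&$8$&$[17,18;9,11]$\\
&$L^5R$&$RL$&$G^*$&$8$&$[18,19;11,13]$\\
$C$&$R$&$R^2$&$U_2^*$&$3$&$[9,10;2,5]$\\
&$LR$&$RL$&$U_3$&$4$&$[10,11;5,8]$\\
&$L^2R$&$RL^2$&$D^*$&$6$&$[11,12;8,11]$\\
&$L^4$&$L$&$B$&$5$&$[13,1;14,3]$\\
$D$&$R$&$R^2$&$F$&$3$&$[9,11;1,4]$\\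
&$LR$&$R$&$G^*$&$3$&$[11,13;4,7]$\\
&$L^2R$&$RLR$&$U_1^*$&$6$&$[13,15;7,10]$\\
&$L^3R$&$RL^2$&$U_4$&$7$&$[15,17;10,13]$\\
&$L^4R$&$RL^3$&$E^*$&$9$&$[17,19;13,16]$\\
$E$&$R$&$R$&$F^*$&$2$&$[7,8;3,7]$\\
&$L^2$&$L$&$C$&$3$&$[9,1;11,4]$\\
$F$&$R$&$R^2$&$U_1^*$&$3$&$[7,10;1,5]$\\
&$LR$&$RL$&$U_4$&$4$&$[10,13;5,9]$\\
&$L^2R$&$RL^2$&$E^*$&$6$&$[13,16;9,13]$\\
$G$&$L$&$LR$&$C$&$3$&$[11,4;13,7]$
\end{tabular}
\end{center}

Applying $*$ to a row gives the transition $\sigma^*W^*=Y^*\sigma'^*$ of the starred state, with $L$ and $R$ exchanged in $W$ and $Y$ and with the same cost. For each state the words $W$ are pairwise incomparable, as one sees by inspecting the rows. We do not list all refinements: from $U_1$, for instance, the word $LR^2$ is dropped, and from $G$ the word $R$. We want a lower bound for sums of positive terms, so branches may be discarded, as long as what remains still grows.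

\section{A growing family of quadratic forms}\label{sec:forms}

Record the form $\alpha u^2+\gamma uv+\delta v^2$ as $\langle\alpha,\gamma,\delta\rangle$. To a pair of words $X,Y$ with $U_jX=Y\sigma$ we shall attach the weight $2^{-|X|-|Y|}f_\sigma(q',q)$, where $(q',q)$ is the bottom row of $X$. If a transition $\sigma W=Y'\sigma'$ is used, then $X$ becomes $XW$, $Y$ becomes $YY'$, and the bottom row is multiplied on the right by $W$. So the analogue of the operator in Section~\ref{sec:warm} is
\[
(Tf)_\sigma(u,v)=\sum_W2^{-c(W)}f_{\sigma'}\big((u,v)W\big),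
\]
the sum being over the transitions of $\sigma$. It acts on families of forms indexed by the states. We choose
\begin{align*}
f_{U_1}&=\langle540,792,540\rangle,&f_{U_2}&=\langle382,555,405\rangle,&f_{U_3}&=\langle338,466,265\rangle,\\
f_{U_4}&=\langle360,504,270\rangle,&f_B&=\langle93,296,342\rangle,&f_C&=\langle248,462,376\rangle,\\
f_D&=\langle216,457,428\rangle,&f_E&=\langle314,460,358\rangle,&f_F&=\langle315,517,320\rangle,\\
f_G&=\langle30,117,133\rangle,
\end{align*}
and $f_{\sigma^*}(u,v)=f_\sigma(v,u)$. With this choice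
\begin{equation}\label{eq:star}
(Tf)_{\sigma^*}(u,v)=(Tf)_\sigma(v,u),
\end{equation}
since $(u,v)W^*=(u,v)PWP$ is $(v,u)W$ with its entries interchanged, so that $f_{\sigma'^*}((u,v)W^*)=f_{\sigma'}((v,u)W)$.

\begin{lemma}\label{lem:forms}
For every state $\sigma$, each of the three coefficients of $(Tf)_\sigma$ is strictly larger than that of $f_\sigma$.
\end{lemma}

\begin{proof}
By \eqref{eq:star} it suffices to treat the ten unstarred states. The tables list, for each transition in the order of Section~\ref{sec:states}, the form $f_{\sigma'}((u,v)W)$, to be divided by $2^c$. The row $(u,v)W$ comes from \eqref{eq:rows}; if the transition leads to a starred state, its entries are interchanged and the form of the corresponding unstarred state is used. For example, for $U_2$ and $W=LR^2$ the rows are $(u,v)\to(u+v,v)\to(u+v,u+2v)\to(u+v,2u+3v)$. Since $\sigma'=B^*$, the form is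
\[
f_B(2u+3v,u+v)=93(2u+3v)^2+296(2u+3v)(u+v)+342(u+v)^2=\langle1306,3280,2067\rangle .
\]
In the rows marked $(Tf)_\sigma$ decimals are rounded down.

\begin{center}
\small
\begin{tabular}{l|l|r|l}
$\sigma$&form&$2^c$&coefficients\\\hline
$U_1$&$f_{U_1}(u,u+v)$&$4$&$\langle1872,1872,540\rangle$\\
&$f_E(u+2v,v)$&$8$&$\langle314,1716,2534\rangle$\\
&$f_C(2u+3v,u+2v)$&$64$&$\langle2292,7714,6508\rangle$\\
&$(Tf)_{U_1}$&&$\langle543.06,\ 803.03,\ 553.43\rangle$\\\hline
$U_2$&$f_{U_2}(u,u+v)$&$4$&$\langle1342,1365,405\rangle$\\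
&$f_D(u+2v,v)$&$8$&$\langle216,1321,2206\rangle$\\
&$f_B(2u+3v,u+v)$&$64$&$\langle1306,3280,2067\rangle$\\
&$(Tf)_{U_2}$&&$\langle382.90,\ 557.62,\ 409.29\rangle$\\\hline
$U_3$&$f_{U_3}(u,u+v)$&$4$&$\langle1069,996,265\rangle$\\
&$f_D(u+2v,u+v)$&$16$&$\langle1101,3091,2206\rangle$\\
&$f_B(u+3v,v)$&$32$&$\langle93,854,2067\rangle$\\
&$(Tf)_{U_3}$&&$\langle338.96,\ 468.87,\ 268.71\rangle$\\\hline
$U_4$&$f_{U_4}(u,u+v)$&$4$&$\langle1134,1044,270\rangle$\\
&$f_E(u+2v,u+v)$&$16$&$\langle1132,3352,2534\rangle$\\
&$f_C(u+3v,u+2v)$&$128$&$\langle1086,5302,6508\rangle$\\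
&$(Tf)_{U_4}$&&$\langle362.73,\ 511.92,\ 276.71\rangle$
\end{tabular}
\end{center}

\begin{center}
\small
\begin{tabular}{l|l|r|l}
$\sigma$&form&$2^c$&coefficients\\\hline
$B$&$f_D(u,u+v)$&$32$&$\langle1101,1313,428\rangle$\\
&$f_{U_3}(u+2v,u+v)$&$32$&$\langle1069,3280,2549\rangle$\\
&$f_{U_2}(u+2v,u+3v)$&$64$&$\langle1342,6733,8503\rangle$\\
&$f_F(u+4v,u+5v)$&$256$&$\langle1152,10373,23380\rangle$\\
&$f_G(u+6v,u+5v)$&$256$&$\langle280,2977,7915\rangle$\\
&$(Tf)_B$&&$\langle94.37,\ 300.88,\ 348.13\rangle$\\\hline
$C$&$f_{U_2}(u+v,u)$&$8$&$\langle1342,1319,382\rangle$\\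
&$f_{U_3}(u+v,u+2v)$&$16$&$\langle1069,3134,2330\rangle$\\
&$f_D(u+3v,u+2v)$&$64$&$\langle1101,5293,6398\rangle$\\
&$f_B(u+4v,v)$&$32$&$\langle93,1040,3014\rangle$\\
&$(Tf)_C$&&$\langle254.67,\ 475.95,\ 387.53\rangle$\\\hline
$D$&$f_F(u,u+v)$&$8$&$\langle1152,1157,320\rangle$\\
&$f_G(u+2v,u+v)$&$8$&$\langle280,737,487\rangle$\\
&$f_{U_1}(u+3v,u+2v)$&$64$&$\langle1872,9360,11772\rangle$\\
&$f_{U_4}(u+3v,u+4v)$&$128$&$\langle1134,7848,13608\rangle$\\
&$f_E(u+5v,u+4v)$&$512$&$\langle1132,10144,22778\rangle$\\
&$(Tf)_D$&&$\langle219.32,\ 464.12,\ 435.61\rangle$\\\hline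
$E$&$f_F(u+v,u)$&$4$&$\langle1152,1147,315\rangle$\\
&$f_C(u+2v,v)$&$8$&$\langle248,1454,2292\rangle$\\
&$(Tf)_E$&&$\langle319,\ 468.5,\ 365.25\rangle$\\\hline
$F$&$f_{U_1}(u+v,u)$&$8$&$\langle1872,1872,540\rangle$\\
&$f_{U_4}(u+v,u+2v)$&$16$&$\langle1134,3312,2448\rangle$\\
&$f_E(u+3v,u+2v)$&$64$&$\langle1132,5616,7018\rangle$\\
&$(Tf)_F$&&$\langle322.56,\ 528.75,\ 330.15\rangle$\\\hline
$G$&$f_C(u+v,v)$&$8$&$\langle248,958,1086\rangle$\\
&$(Tf)_G$&&$\langle31,\ 119.75,\ 135.75\rangle$
\end{tabular}
\end{center}

Comparing each row $(Tf)_\sigma$ with $f_\sigma$ proves the lemma.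
\end{proof}

\section{Cutting the loops at $U_k$}\label{sec:trunc}

The transition $U_kR=RU_k$ can be repeated forever. Using it $i$ times changes the bottom row $(q',q)$ into $(q',iq'+q)$, so the ratio of the entries is unbounded along such a run. Then $f_\sigma(q',q)$ is comparable with $(q+q')^2$ but not with $qq'=1/|J_X|$, and our weights would overestimate the correlation we want. So we allow at most seven successive loops and check that the growth survives.

\paragraph{Blocks.}
For $\sigma\in\{B,C,D,E,F,G\}$ the \emph{blocks} are the words $W$ of the table, leading to $\sigma'$ with cost $c(W)$. For $U_k$ they are the words $R^iW$ with $0\le i\le7$ and $W\ne R$ one of the two other words of $U_k$; since $U_kR^iW=R^iU_kW=R^iY\sigma'$, such a block leads to $\sigma'$ with cost $2i+c(W)$. The blocks of $\sigma^*$ are the $*$-images: if $W$ is a block of $\sigma$ leading to $\sigma'$, then $W^*$ is a block of $\sigma^*$ leading to $\sigma'^*$ with the same cost. The blocks of a given state are pairwise incomparable: for $U_k$, each $W\ne R$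 begins with $L$, so $R^iW$ and $R^{i'}W'$ with $i<i'$ differ in position $i+1$. A block has length at most $10$.

\begin{proposition}\label{prop:kappa}
There is $\kappa>1$ such that for every state $\sigma$ and all $u,v\ge0$
\begin{equation}\label{eq:kappa}
\sum_{W\text{ block of }\sigma}2^{-c(W)}f_{\sigma'}\big((u,v)W\big)\ \ge\ \kappa\,f_\sigma(u,v),
\end{equation}
where $c(W)$ is the cost of the block $W$ and $\sigma'$ is the state it leads to.
\end{proposition}

\begin{proof}
By the symmetry used for \eqref{eq:star} we may take $\sigma$ unstarred. For $\sigma\in\{B,\dots,G\}$ the left side is $(Tf)_\sigma$, and Lemma~\ref{lem:forms} says that its coefficients strictly exceed those of $f_\sigma$. It remains to see the same strict inequality for the left side when $\sigma=U_k$; finitely many strict inequalities between positive coefficients then leave room for a common $\kappa>1$.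

Let $g_k$ be the part of $(Tf)_{U_k}$ coming from the two words $W\ne R$, and let $e_k=(Tf)_{U_k}-f_{U_k}$, which has positive coefficients. Then
\[
f_{U_k}(u,v)=\tfrac14f_{U_k}(u,u+v)+g_k(u,v)-e_k(u,v).
\]
Applying this identity eight times, each time to the remaining term with $f_{U_k}$, and noting $(u,v)R^i=(u,iu+v)$, we get
\[
\sum_{i=0}^74^{-i}g_k(u,iu+v)-f_{U_k}(u,v)=\sum_{i=0}^74^{-i}e_k(u,iu+v)-4^{-8}f_{U_k}(u,8u+v).
\]
The sum on the left is the left side of \eqref{eq:kappa}. The right side is coefficientwise at least $e_k(u,v)-4^{-8}f_{U_k}(u,8u+v)$. If $f_{U_k}=\langle\alpha,\gamma,\delta\rangle$, then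
\[
4^{-8}f_{U_k}(u,8u+v)=\tfrac1{65536}\langle\alpha+8\gamma+64\delta,\ \gamma+16\delta,\ \delta\rangle ,
\]
with $u^2$-coefficients
\[
\tfrac{41436}{65536},\qquad\tfrac{30742}{65536},\qquad\tfrac{21026}{65536},\qquad\tfrac{21672}{65536}\qquad(k=1,2,3,4),
\]
all below $0.7$. By the table for Lemma~\ref{lem:forms} the $u^2$-coefficients of $e_1,\dots,e_4$ exceed $3$, $0.9$, $0.9$, $2.7$. The $uv$- and $v^2$-coefficients of $4^{-8}f_{U_k}(u,8u+v)$ are below $0.2$, since $\gamma+16\delta\le792+16\cdot540=9432$, while those of $e_k$ exceed $2$. So the difference has positive coefficients.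
\end{proof}

\section{The tree of pairs}

Fix $j\in\{1,2,3,4\}$ and $t=\frac j5$. Start from words $X_0,Y_0$, both beginning with $L$, and a state $\sigma_0$ with $U_jX_0=Y_0\sigma_0$:
\[
\begin{array}{c|cccc}
j&1&2&3&4\\\hline
X_0&L^2&L^2&L^3&L^8R\\
Y_0&L&L&LR&LR^{10}\\
\sigma_0&E&D&B&E
\end{array}
\]
The first three identities are in the table of Section~\ref{sec:states}; in the last, both sides are $[37,41;40,45]$. Since $Y_0$ begins with $L$, the translate of $J_{X_0}$ stays in $[0,1]$. For $j=4$ this requires $J_{X_0}\subset[0,\frac15]$, whence the longer root: $J_{L^8R}=[\frac19,\frac18]$ is moved to $[\frac{41}{45},\frac{37}{40}]$.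

A \emph{node} is a triple $\nu=(X,Y,\sigma)$ obtained from the root $\nu_0=(X_0,Y_0,\sigma_0)$ by repeatedly choosing a block $W$ of the current state, with identity $\sigma W=Y'\sigma'$, and passing to the \emph{child} $(XW,YY',\sigma')$. The number of steps is the depth. Since the blocks of each state are incomparable, the word $X$ determines the sequence of blocks, so depth and ancestors are well defined. For every node
\begin{equation}\label{eq:node}
U_jX=Y\sigma ,
\end{equation}
and $X$ and $Y$ begin with $L$. Let $(q',q)$ be the bottom row of $X$, so that $q,q'\ge1$, and put $w(\nu)=2^{-|X|-|Y|}f_\sigma(q',q)$. The child belonging to $W$ has bottom row $(q',q)W$, so \eqref{eq:kappa} gives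
\begin{equation}\label{eq:grow}
\sum_{\nu'\text{ child of }\nu}w(\nu')\ \ge\ \kappa\,w(\nu).
\end{equation}

\begin{lemma}\label{lem:ratio}
There is a constant $M$ such that $M^{-1}\le q'/q\le M$ at every node of depth at least $7$.
\end{lemma}

\begin{proof}
We claim that among any seven consecutive blocks both letters occur. The blocks that are powers of $R$ induce the following changes of state. At unstarred states (where $U_k$ has no such block any more):
\[
B\to D,\quad C\to U_2^*,\quad D\to F,\quad E\to F^*,\quad F\to U_1^*.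
\]
At starred states they are the $*$-images of the blocks $L^2,L^2,L^3,L^4,L^2,L$ of $U_1,U_2,U_3,C,E,G$:
\[
U_1^*\to E^*,\quad U_2^*\to D^*,\quad U_3^*\to B^*,\quad C^*\to B^*,\quad E^*\to C^*,\quad G^*\to C^*.
\]
No arrow starts at $B^*$, $D^*$ or $F^*$. The longest chain is $B\to D\to F\to U_1^*\to E^*\to C^*\to B^*$, with six arrows. So seven consecutive blocks cannot all be powers of $R$, and, applying $*$, not all powers of $L$.

Let $V$ be the product of the last seven blocks and write $(q',q)=(a_0,b_0)V$, where $(a_0,b_0)$ is the bottom row at the corresponding ancestor, so that $a_0,b_0\ge1$. The word $V$ contains $LR$ or $RL$ as a factor. All entries of $LR$ and of $RL$ are at least $1$, and every other letter of $V$ is entrywise at least the identity matrix. Hence all entries of $V$ are at least $1$. They are at most some constant $M$, because $|V|\le70$. So $q$ and $q'$ both lie in $[a_0+b_0,\ M(a_0+b_0)]$.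
\end{proof}

\paragraph{Stopping at scale $1/N$.}
Let $\Pi_N$ be the set of nodes with $qq'\ge N$ all of whose proper ancestors have $qq'<N$. Each letter increases $qq'$ by at least $1$, so a node of depth at least $N$ has $qq'\ge N$. Every node has at least one and only finitely many children. So $\Pi_N$ is finite and every infinite branch meets it. In the next proposition $\varepsilon$, like all constants $c_1,c_2,\dots$, depends only on $j$.

\begin{proposition}\label{prop:stop}
There are $c_1,\varepsilon>0$ such that for all large $N$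
\begin{equation}\label{eq:stop}
\sum_{\nu\in\Pi_N}2^{-|X|-|Y|}\ \ge\ c_1N^{-1+\varepsilon}.
\end{equation}
\end{proposition}

\begin{proof}
A block multiplies $q+q'$ by at most $M_1=2^{10}$. On $\Pi_N$ we have $(q+q')^2\ge4qq'\ge4N$, so there is $c_2>0$ such that for large $N$ every $\nu\in\Pi_N$ has depth at least $c_2\log N$. Starting from the root and replacing nodes with $qq'<N$ by their children until only $\Pi_N$ is left, we obtain from \eqref{eq:grow}
\[
\sum_{\nu\in\Pi_N}\kappa^{-\mathrm{depth}(\nu)}w(\nu)\ge w(\nu_0)>0,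
\qquad\text{hence}\qquad
\sum_{\nu\in\Pi_N}w(\nu)\ge w(\nu_0)\,N^{\varepsilon},\quad\varepsilon=c_2\log\kappa .
\]
Conversely, $w(\nu)$ is at most a constant times $N2^{-|X|-|Y|}$. Indeed, for large $N$ the parent of $\nu\in\Pi_N$ has depth at least $7$; denote its bottom row by $(q_p',q_p)$. Then $q_pq_p'<N$, and by Lemma~\ref{lem:ratio}
\[
(q_p+q_p')^2=q_pq_p'\Big(\frac{q_p}{q_p'}+2+\frac{q_p'}{q_p}\Big)\le(2M+2)N .
\]
So $(q+q')^2\le M_1^2(2M+2)N$. No coefficient of any $f_\sigma$ exceeds $792$, so $f_\sigma(q',q)\le792(q+q')^2$. Combining the two bounds for $\sum_{\nu\in\Pi_N}w(\nu)$ gives \eqref{eq:stop}.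
\end{proof}

\section{From the tree to the grid}\label{sec:grid}

\begin{lemma}\label{lem:translate}
For every node, $\mu(J_X+t)\ge2^{-2-|Y|}$.
\end{lemma}

\begin{proof}
By \eqref{eq:node}, $J_X+t=U_jX[0,\infty]=Y\sigma[0,\infty]$. The interval $\sigma[0,\infty]$ contains a tree interval $J_V$ with $|V|\le3$. For $\sigma=U_k$ it is $[\frac k5,\infty]\supset[1,\infty]=J_R$. For $B,C,D,E,F$ it is
\[
\big[\tfrac12,13\big],\quad\big[\tfrac13,\tfrac92\big],\quad\big[\tfrac23,9\big],\quad\big[\tfrac14,\tfrac73\big],\quad\big[\tfrac34,7\big],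
\]
each containing $[1,2]=J_{RL}$. For $G$ it is $[\frac47,\frac76]\supset[\frac23,1]=J_{LR^2}$. For $\sigma^*$ use $V^*$. Since $Y$ begins with $L$, so does $YV$, and \eqref{eq:mu} gives $\mu(J_X+t)\ge\mu(J_{YV})=2^{1-|Y|-|V|}\ge2^{-2-|Y|}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N$ be large and $\nu=(X,Y,\sigma)\in\Pi_N$. The interval $J_X$ is at most as long as a grid cell, as $|J_X|=1/(qq')\le\frac1N$, but it may straddle a grid point. To avoid this, we pass to a descendant. From every state one can append two incomparable words, each consisting of at most two blocks: two distinct blocks of $\sigma$ if $\sigma\ne G,G^*$; for $G$ the block $L$ followed by two distinct blocks of $C$; and for $G^*$ the $*$-images of these. They lead to descendants of $\nu$ whose intervals lie in $J_X$ and have disjoint interiors. The interior of $J_X$ contains at most one point of $\frac1N\mathbb Z$, so at least one of the two intervals has no grid point in its interior. Call the corresponding descendant $\hat\nu=(\hat X,\hat Y,\hat\sigma)$.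 Then $J_{\hat X}\subset I_i$ for some $i=i(\nu)\in\{0,\dots,N-1\}$, as $J_{\hat X}\subset[0,1]$. By \eqref{eq:mu} and Lemma~\ref{lem:translate}, and because at most two blocks, of bounded cost, were added,
\begin{equation}\label{eq:hat}
\mu(J_{\hat X})\,\mu(J_{\hat X}+t)\ \ge\ 2^{1-|\hat X|}\,2^{-2-|\hat Y|}\ \ge\ c_3\,2^{-|X|-|Y|}.
\end{equation}

No node of $\Pi_N$ is an ancestor of another, and blocks of one state are incomparable. So the words $X$ for $\nu\in\Pi_N$ are pairwise incomparable, and the intervals $J_{\hat X}\subset J_X$ have disjoint interiors. Fix a cell $I_i$. The intervals $J_{\hat X}$ with $i(\nu)=i$ lie in $I_i$ and their translates lie in $I_i+t$; hence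
\[
\sum_{\nu\in\Pi_N,\ i(\nu)=i}\mu(J_{\hat X})\,\mu(J_{\hat X}+t)\ \le\ \mu(I_i+t)\sum_{\nu\in\Pi_N,\ i(\nu)=i}\mu(J_{\hat X})\ \le\ \mu(I_i)\,\mu(I_i+t).
\]
Summing over $i$ and using \eqref{eq:red}, \eqref{eq:hat} and \eqref{eq:stop}, we conclude
\[
S_N(1\pm t)=\sum_{i=0}^{N-1}\mu(I_i)\,\mu(I_i+t)\ \ge\ c_3\sum_{\nu\in\Pi_N}2^{-|X|-|Y|}\ \ge\ c_1c_3\,N^{-1+\varepsilon}.\qedhere
\]
\end{proof}

\begin{remark}
The number $5$ enters the proof only through the table of Section~\ref{sec:states}, the forms of Section~\ref{sec:forms}, the roots of the tree and the verifications attached to them. For any rational $t\in[0,1)$ the matrices that can occur form a finite set, by the argument of Section~\ref{sec:states}. Whether positive forms grow along them has to be decided separately for each $t$, and nothing is claimed here about other values of $t$.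
\end{remark}

\begin{thebibliography}{1}
\bibitem{Alk} Giedrius Alkauskas, \emph{Fourier-Stieltjes coefficients of the Minkowski question mark function}, arXiv:1008.4014 (2010).
\end{thebibliography}

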